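# Quasi-convex null sequences and the subgroups $G[2]$ and $G[3]$

All groups in these notes are abelian Hausdorff topological groups.

## Polars, quasi-convex sequences and sequentially open subgroups

Let $\pi\colon\mathbb R\to\mathbb T:=\mathbb R/\mathbb Z$ be the canonical projection and $\mathbb T_+:=\pi([-\frac14,\frac14])$. We write real numbers for their classes in $\mathbb T$, and $\|t\|\in[0,\frac12]$ for the distance from $t\in\mathbb T$ to $0$. So $\mathbb T_+=\{t:\|t\|\le\frac14\}$. We have $\|s+t\|\le\|s\|+\|t\|$ and $\|kt\|\le|k|\,\|t\|$ for $k\in\mathbb Z$, with equality in the latter when $|k|\,\|t\|\le\frac12$. For $q\ge1$ put $C_q:=\frac1q\mathbb Z/\mathbb Z\subseteq\mathbb T$.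

**(F1)** *A subgroup of $\mathbb T$ contained in $\mathbb T_+$ is trivial.* If $0<\|t\|\le\frac14$, keep doubling: as long as the norm is at most $\frac14$, doubling $t$ doubles the norm, so the first multiple $2^kt$ with norm above $\frac14$ has norm $2^k\|t\|\in(\frac14,\frac12]$. It lies outside $\mathbb T_+$.

**Characters.** A character of $G$ is a continuous homomorphism $G\to\mathbb T$, and $\widehat G$ is the group of all characters. *Example.* The characters of $\mathbb T$ are $t\mapsto kt$ with $k\in\mathbb Z$. Those of $\mathbb Z/q$ are $x\mapsto cx/q$ with $c\in\mathbb Z/q$. Those of the product $(\mathbb Z/q)^{\mathbb N}$ are $x\mapsto\sum_n c_nx_n/q$ with $c$ of finite support: by continuity a character maps some subgroup $\{x:x_n=0\text{ for }n<m\}$ into $\mathbb T_+$, so by (F1) it vanishes there and depends on finitely many coordinates only.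

**Polars and quasi-convex sets.** For $E\subseteq G$ and $A\subseteq\widehat G$ put
$$E^\triangleright=\{\chi\in\widehat G\mid \chi(E)\subseteq\mathbb T_+\},\qquad A^\triangleleft=\{x\in G\mid \forall\chi\in A,\ \chi(x)\in\mathbb T_+\}.$$
Always $E\subseteq E^{\triangleright\triangleleft}$; the set $E$ is quasi-convex if $E=E^{\triangleright\triangleleft}$. In other words, each point outside $E$ is expelled by a character that keeps all of $E$ inside $\mathbb T_+$. I will call $E^{\triangleright\triangleleft}$ the hull of $E$.

*Example.* In $\mathbb T$ the set $E=\{0,\pm\frac18\}$ is quasi-convex. Indeed $E^\triangleright$ consists of the $k\in\mathbb Z$ with $k\equiv0,\pm1,\pm2\pmod 8$. A point $y$ of the hull satisfies $8my\in\mathbb T_+$ for all $m$, so $8y=0$ by (F1). The points $\frac38,\frac12$ are expelled by $k=1$, the point $\frac28$ by $k=2$, and likewise their negatives. By contrast $F=\{0,\pm\frac18,\pm\frac38\}$ is not quasi-convex. Here $F^\triangleright$ consists of the $k\equiv 0,\pm2\pmod8$, because $k\equiv\pm1$ gives $k\cdot\frac38=\pm\frac38$. Each such $k$ is even and maps $\frac12$ to $0$. So $\frac12$ lies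 in the hull of $F$.

**Quasi-convex sequences.** A sequence $(x_n)$ in $G$ is quasi-convex if $S=\{0\}\cup\{\pm x_n\}$ is quasi-convex in $G$. It is non-trivial if $S$ is infinite, and it is a null sequence if $x_n\to0$. (Where the index starts is immaterial.)

*Example.* In $(\mathbb Z/6)^{\mathbb N}$ let $e_n$ be the unit vectors; then $e_n\to0$. The polar of $S=\{0\}\cup\{\pm e_n\}$ consists of the finitely supported $c$ with $\|c_n/6\|\le\frac14$, that is, $c_n\in\{0,\pm1\}$, for every $n$. Let $y$ be in the hull. Taking $c=e_n$ gives $y_n\in\{0,\pm1\}$. If $y$ had two non-zero coordinates $y_n,y_m$, the choice $c_n=y_n$, $c_m=y_m$ and $0$ elsewhere would give the value $\frac26>\frac14$. So $y\in S$, and $(e_n)$ is a non-trivial quasi-convex null sequence.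

**The subgroups $G[m]$.** For $m\in\mathbb N$ let $G[m]=\{g\in G\mid mg=0\}$. *Example.* $\mathbb T[m]=C_m$ for $m\ge1$. We write $\mathrm{ord}\,g\ge4$ for "$2g\ne0\ne3g$", infinite order being allowed; this is equivalent to $kg\neq0$ for $k=1,2,3$, and it says that $g\notin G[2]\cup G[3]$.

**Sequentially open sets.** A subset $A$ of a topological space $X$ is sequentially open if every convergent sequence $(x_n)$ in $X$ with $\lim x_n\in A$ satisfies $x_n\in A$ for all but finitely many $n$. *Example.* Open sets are sequentially open; so if $G=(\mathbb Z/2)^{\mathbb N}\times\mathbb Z/3$, then $G[2]=(\mathbb Z/2)^{\mathbb N}\times\{0\}$ is sequentially open. But $\mathbb T[2]$ is not sequentially open in $\mathbb T$, since $\frac1n\to0$.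

**Precompact, locally precompact.** $G$ is precompact if it is totally bounded, equivalently, topologically isomorphic to a subgroup of a compact group. It is locally precompact if it is topologically isomorphic to a subgroup of a locally compact group. *Example.* $\mathbb Q/\mathbb Z\subseteq\mathbb T$ is precompact; $\mathbb Q\subseteq\mathbb R$ is locally precompact. Every precompact group is locally precompact.

**MAP.** $G$ is MAP if $\widehat G$ separates the points of $G$. *Example.* $\mathbb Q$ is MAP via $x\mapsto ax+\mathbb Z$, $a\in\mathbb R$. More generally, *every locally precompact group is MAP.* Let $G$ be a subgroup of a locally compact group $L$. The closure of $G$ in $L$ is a locally compact abelian group; by a textbook theorem its characters separate points, and they restrict to characters of $G$.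

**Four classes used only to state known results.** $G$ is bounded if $nG=\{0\}$ for some $n\ge1$, for example $(\mathbb Z/6)^{\mathbb N}$. $G$ is minimal if there is no strictly coarser Hausdorff group topology on $G$, totally minimal if every Hausdorff quotient group of $G$ is minimal, and $\omega$-bounded if every countable subset has compact closure. Every compact group is an example of these last three notions: a continuous bijection from a compact space onto a Hausdorff space is a homeomorphism, Hausdorff quotients of compact groups are compact, and closed subsets of compact spaces are compact.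

## Does the absence of quasi-convex null sequences force $G[2]$ or $G[3]$ to be sequentially open?

The following is known. If $G[2]$ or $G[3]$ is sequentially open in a (locally) precompact group $G$, then $G$ admits no non-trivial quasi-convex null sequences. Conversely, if $G$ is bounded precompact, minimal, totally minimal or $\omega$-bounded and admits no non-trivial quasi-convex null sequences, then one of $G[2]$, $G[3]$ is sequentially open in $G$. The problem, taken from D. Dikranjan and Gábor Lukács, "Compact-like abelian groups without non-trivial quasi-convex null sequences", arXiv:1007.1927 (2010), asks whether these restrictions can be dropped: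

> Let $G$ be a (locally) precompact group that admits no non-trivial quasi-convex null sequences. Is one of the subgroups $G[2]$ or $G[3]$ sequentially open in $G$?

The answer is yes in both classes, precompact and locally precompact. Here is what we shall prove.

**Theorem 1.** Let $G$ be a MAP abelian group and $(g_j)$ a null sequence in $G$ with $2g_j\ne0\ne3g_j$ for all $j$. Then $(g_j)$ has a subsequence $(x_n)_{n\ge1}$ such that for every $J\subseteq\{1,2,\dots\}$ the set $S_J=\{0\}\cup\{\pm x_n:n\in J\}$ is quasi-convex in $G$. In particular $(x_n)$ is a non-trivial quasi-convex null sequence, and so is each of its subsequences.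

**Theorem 2.** If $G$ is MAP (in particular, precompact or locally precompact) and admits no non-trivial quasi-convex null sequence, then $G[2]$ or $G[3]$ is sequentially open in $G$.

**Theorem 3.** An arbitrary abelian Hausdorff group $G$ admits a non-trivial quasi-convex null sequence if and only if $G$ is MAP and neither $G[2]$ nor $G[3]$ is sequentially open.

**Theorem 4.** In a MAP group, a null sequence has a subsequence that is a non-trivial quasi-convex sequence if and only if infinitely many of its terms lie outside $G[2]\cup G[3]$.

## Why the numbers 2 and 3: elements that polars cannot bound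

Try $G=(\mathbb Z/2)^{\mathbb N}$ with $S=\{0\}\cup\{e_n\}$. Characters take values in $\{0,\frac12\}$, and $\frac12\notin\mathbb T_+$. So a character in $S^\triangleright$ vanishes at every $e_n$ and is $0$; the hull of $S$ is all of $G$. The same happens in $(\mathbb Z/3)^{\mathbb N}$, since $\pm\frac13\notin\mathbb T_+$. On elements of order 2 or 3, "lies in $\mathbb T_+$" means "is $0$", so hulls contain subgroups. A null sequence together with $0$ leaves no room for an infinite subgroup. The next lemma makes this precise; it is the easy half of Theorems 3 and 4.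

**Lemma 1.** Let $G$ be any abelian Hausdorff group and $(x_n)$ a non-trivial quasi-convex null sequence in $G$. Then $G$ is MAP, and infinitely many $x_n$ lie outside $G[2]\cup G[3]$.

*Proof.* Put $S=\{0\}\cup\{\pm x_n\}$. Every neighborhood of $0$ contains all but finitely many points of $S$. A point $t\in S\setminus\{0\}$ has a neighborhood disjoint from some neighborhood of $0$, hence containing only finitely many points of $S$. As $G$ is Hausdorff, $t$ is isolated in $S$. Also, every sequence of distinct points of $S\setminus\{0\}$ converges to $0$.

*$G$ is MAP.* Let $t\in\bigcap_{\chi\in\widehat G}\ker\chi$. For $s\in S$ and $\chi\in S^\triangleright$ we have $\chi(t+s)=\chi(s)\in\mathbb T_+$, so $t+S\subseteq S^{\triangleright\triangleleft}=S$. In particular $t\in S$. Take distinct points $t_m\in S\setminus\{0\}$. The distinct points $t+t_m\in S$ converge to $t$, so $t$ is not isolated in $S$. Hence $t=0$.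

*Orders.* Suppose only finitely many $x_n$ lie outside $G[2]\cup G[3]$. Then $T'=(S\cap(G[2]\cup G[3]))\setminus\{0\}$ is infinite. For $\chi\in S^\triangleright$ and $t\in T'$ we have $\chi(t)\in\mathbb T_+$ and $2\chi(t)=0$ or $3\chi(t)=0$. As $\frac12,\pm\frac13\notin\mathbb T_+$, this forces $\chi(t)=0$. So every $\chi\in S^\triangleright$ vanishes on $\langle T'\rangle$, and $\langle T'\rangle\subseteq S^{\triangleright\triangleleft}=S$. Fix $t\in T'$ and distinct points $t_m\in T'$. The distinct points $t+t_m\in\langle T'\rangle\subseteq S$ converge to $t\ne0$, although $t$ is isolated in $S$: a contradiction. $\square$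

## Powers of a cyclic group of order at least four

Now replace $6$ in our first example by any $o\ge4$. Two arithmetic facts do all the work, and they will come back in the general proof.

**(F2)** *Let $o\ge4$ and $l\in\mathbb Z$ be such that for every $u\in C_o$, $\|u\|\le\frac14$ implies $\|lu\|\le\frac14$. Then $l\equiv0,\pm1\pmod o$.* Otherwise, changing $l$ modulo $o$ and its sign, we may assume $2\le l\le o/2$. It suffices to find an integer $m$ with $1\le m\le o/4$ and $\frac14<\frac{ml}o\le\frac12$, for then $u=\frac mo$ violates the hypothesis. If $\frac lo>\frac14$, take $m=1$. If $\frac lo\le\frac14$, then $o\ge4l\ge8$; take the least $m$ with $\frac{ml}o>\frac14$. Since $\frac{(m-1)l}o\le\frac14$, we get $\frac{ml}o\le\frac14+\frac lo\le\frac12$ and $m\le1+\frac o{4l}\le1+\frac o8\le\frac o4$, the last inequality because $o\ge8$.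

**(F3)** *If $o\ge4$, then $u_o:=\lfloor o/4\rfloor/o$ satisfies $\frac18<u_o\le\frac14$.* For $4\le o\le7$ it equals $\frac1o$. For $o\ge8$ it exceeds $\frac14-\frac1o\ge\frac18$.

**Example (the model).** In $(\mathbb Z/o)^{\mathbb N}$ with $o\ge4$ the unit vectors form a quasi-convex null sequence. The polar of $S=\{0\}\cup\{\pm e_n\}$ consists of the finitely supported $c$ with $\|c_n/o\|\le\frac14$ for all $n$. Let $y$ lie in the hull of $S$. Characters supported on the single coordinate $n$ show that $\|u\|\le\frac14$ implies $\|y_nu\|\le\frac14$ for $u\in C_o$, so $y_n\in\{0,\pm1\}$ by (F2). If two coordinates $y_n=\varepsilon$ and $y_m=\varepsilon'$ were non-zero, take $c_n=\varepsilon\lfloor o/4\rfloor$, $c_m=\varepsilon'\lfloor o/4\rfloor$, and $0$ elsewhere. The value at $y$ is $2u_o\in(\frac14,\frac12]$ by (F3), a contradiction. So $y\in S$.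

Two things made this work: *each coordinate separately* forces $y_n\in\{0,\pm1\}$, and *two coordinates together* push the value past $\frac18+\frac18=\frac14$. In general there are no coordinates. The terms $g_j$ may satisfy many relations, and then the whole sequence can fail badly.

**Example (a subsequence is needed).** In $\mathbb T$ let $x_n=2^{-n}$, $n\ge2$; all $x_n$ have order at least $4$. Let $S=\{0\}\cup\{\pm x_n\}$. Clearly $0,\pm1\in S^\triangleright$. If $|k|\ge2$, let $n$ be the integer with $2^{n-2}<|k|\le2^{n-1}$. Then $n\ge2$ and $|k|/2^n\in(\frac14,\frac12]$, so $k\notin S^\triangleright$. Hence $S^\triangleright=\{0,\pm1\}$ and the hull of $S$ is the whole arc $\mathbb T_+$.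

## Theorem 2 follows from Theorem 1

**The purpose of this step** is to turn two failures of sequential openness into a single null sequence to which Theorem 1 applies. Let $G$ be MAP with neither $G[2]$ nor $G[3]$ sequentially open. There is a sequence converging to a point $a\in G[2]$ with infinitely many terms outside $G[2]$. Subtracting $a$ does not change membership in $G[2]$, so after passing to a subsequence we get a null sequence $(a_n)$ with all $a_n\notin G[2]$. Similarly there is a null sequence $(b_n)$ with all $b_n\notin G[3]$.

If infinitely many $a_n\notin G[3]$, or infinitely many $b_n\notin G[2]$, we have a null sequence outside $G[2]\cup G[3]$. Otherwise, after discarding finitely many terms, $a_n\in G[3]\setminus G[2]$ and $b_n\in G[2]\setminus G[3]$. Then $g_n=a_n+b_n\to0$ with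
$$2g_n=2a_n\ne0,\qquad 3g_n=3b_n\ne0.$$
In every case $G$ has a null sequence with all terms outside $G[2]\cup G[3]$, and Theorem 1 yields a non-trivial quasi-convex null sequence. This is the contrapositive of Theorem 2. As precompact and locally precompact groups are MAP, Theorem 2 answers the question affirmatively in both classes. What remains is Theorem 1.

## Where a term-by-term induction breaks

The first thing to try is a greedy choice: having chosen $x_1,\dots,x_n$ with $E=\{0,\pm x_1,\dots,\pm x_n\}$ quasi-convex, pick $x_{n+1}=g_j$ so far out that $E\cup\{\pm g_j\}$ is again quasi-convex. As stated, this can fail for every $j$. We need one more fact.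

**(F4)** *If $t,2t,3t\in\mathbb T_+$, then $\|t\|\le\frac1{12}$.* As $\|t\|\le\frac14$, we have $\|2t\|=2\|t\|$, so $\|t\|\le\frac18$. Then $\|3t\|=3\|t\|$, so $\|t\|\le\frac1{12}$.

**Example (quasi-convexity alone does not propagate).** Let $K=\mathbb Z/12\times(\mathbb Z/7)^{\mathbb N}$, $x_i=(i,0)$ for $i=1,2,3$, and $g_j=(0,e_j)$, a null sequence of elements of order $7$. The orders of $x_1,x_2,x_3$ are $12,6,4$. Characters are pairs $(c,d)$ with $c\in\mathbb Z/12$ and $d$ finitely supported with entries in $\mathbb Z/7$. Let $E=\{0,\pm x_1,\pm x_2,\pm x_3\}$.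

*$E$ is quasi-convex.* By (F4), $(c,d)\in E^\triangleright$ if and only if $\|c/12\|\le\frac1{12}$, that is, $c\in\{0,\pm1\}$ and $d$ is arbitrary. Let $(y,z)$ be in the hull. With $c=0$ the values $\sum d_nz_n/7$ form a subgroup contained in $\mathbb T_+$, so they are all $0$ and $z=0$. With $c=1$, $d=0$ we get $\|y/12\|\le\frac14$, so $y\in\{0,\pm1,\pm2,\pm3\}$.

*$E\cup\{\pm g_j\}$ is not quasi-convex, for any $j$.* A character $\chi$ in its polar has $\|\chi(x_1)\|\le\frac1{12}$, and $\chi(g_j)\in C_7\cap\mathbb T_+$ gives $\|\chi(g_j)\|\le\frac17$. Hence
$$\|\chi(x_1+g_j)\|\le\tfrac1{12}+\tfrac17=\tfrac{19}{84}<\tfrac14,$$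
so the point $x_1+g_j$, which is not in $E\cup\{\pm g_j\}$, lies in the hull.

The breakdown is exact: the earlier choices $x_2,x_3$ have squeezed every $\chi\in E^\triangleright$ so hard at $x_1$ that "two coordinates together" no longer exceeds $\frac14$. The remedy is to carry a second condition through the induction: for each $x_i$ some $\chi\in E^\triangleright$ must still exceed $\frac18$ at $x_i$. Since (F3) gives room beyond $\frac18$ at $g_j$ also, sums $x_i\pm g_j$ will then be expelled. The real work is to show that, for large $j$, sums $x_i\pm g_j$ are the *only* new points that could enter the hull. For this we replace the missing coordinates by a limit object, a closed subgroup of $\mathbb T^2$.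

## Duality facts and ultrafilter limits

By Pontryagin duality, if $B$ is an abelian group, then $\mathrm{Hom}(B,\mathbb T)$ with the pointwise topology is compact, its characters are exactly the evaluations at points of $B$, and it separates the points of $B$. The characters of a compact abelian group $K$ separate the points of $K$.

**(F5)** *If a subgroup $D\le\mathrm{Hom}(B,\mathbb T)$ separates the points of $B$, then $D$ is dense in $\mathrm{Hom}(B,\mathbb T)$.* Otherwise the quotient by $\overline D$ is a non-trivial compact group and has a non-zero character. So some non-zero character of $\mathrm{Hom}(B,\mathbb T)$ kills $D$. It is evaluation at some $0\ne b\in B$, and then $\varphi(b)=0$ for all $\varphi\in D$, a contradiction.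

**(F6)** *For every non-trivial cyclic group $C$ with generator $c$ there is a homomorphism $\varphi\colon C\to\mathbb T$ with $\varphi(c)\notin\mathbb T_+$.* If $C$ is infinite, let $\varphi(c)=\frac12$. If $|C|=q\ge2$, let $\varphi(c)=\lfloor q/2\rfloor/q\in[\frac13,\frac12]$.

**Ultrafilters.** A non-principal ultrafilter $\mathcal U$ on $\mathbb N$ is a family of subsets closed under finite intersections and supersets, not containing $\emptyset$, containing every cofinite set, and containing, for each $V\subseteq\mathbb N$, either $V$ or its complement. "For $\mathcal U$-most $j$" means: for all $j$ in some set belonging to $\mathcal U$. Every sequence $(t_j)$ in a compact Hausdorff space has a unique limit $t=\lim_{\mathcal U}t_j$, characterized by: each neighborhood of $t$ contains $t_j$ for $\mathcal U$-most $j$. These limits respect continuous maps, hence addition in $\mathbb T$, and agree with ordinary limits when those exist. If $t_j$ lies in a fixed finite set for $\mathcal U$-most $j$, then $t_j=t$ for $\mathcal U$-most $j$. *Example.* If $t_j=0$ for even $j$ and $\frac12$ for odd $j$, then $\lim_{\mathcal U}t_j$ is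 $0$ or $\frac12$ according to whether the set of even numbers or of odd numbers belongs to $\mathcal U$. Ultrafilter limits let us take limits along all sequences of characters simultaneously, so that the limits form a group.

## Characters that are small at finitely many points

**Step 1: a finiteness lemma.** Its purpose: later we need characters that are almost zero at the chosen $x_1,\dots,x_n$ but expel a given small element $z\neq0$. The elements $z$ for which this is impossible form the set $B_\delta^\triangleleft$ below. The lemma says that only finitely many are bad, so a null sequence of non-zero elements escapes them.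

Let $K$ be a compact metrizable abelian group and $x_1,\dots,x_n\in K$, $n\ge0$. Put
$$A=\langle x_1,\dots,x_n\rangle,\qquad B_\delta=\{\chi\in\widehat K:\|\chi(x_i)\|<\delta\text{ for } i\le n\}.$$

**Lemma 2.** $B_\delta^\triangleleft$ is finite for every $\delta>0$.

*Proof.* Let $z\in B_\delta^\triangleleft$.

*First, $z\in A$.* Suppose not. Then $\langle A,z\rangle/A$ is a non-trivial cyclic group generated by the image of $z$. By (F6) there is a homomorphism $\varphi\colon\langle A,z\rangle\to\mathbb T$ vanishing on $A$ with $\varphi(z)\notin\mathbb T_+$. The restrictions of $\widehat K$ to $\langle A,z\rangle$ separate its points, so by (F5) they are dense in $\mathrm{Hom}(\langle A,z\rangle,\mathbb T)$. As $\mathbb T\setminus\mathbb T_+$ is open, some $\chi\in\widehat K$ has $\|\chi(x_i)\|<\delta$ for all $i$ and $\chi(z)\notin\mathbb T_+$. So $\chi\in B_\delta$ and $z\notin B_\delta^\triangleleft$, a contradiction.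

*Second, $z$ is uniformly small on a neighborhood of $0$.* Put $U_\delta=\{\varphi\in\mathrm{Hom}(A,\mathbb T):\|\varphi(x_i)\|<\delta,\ i\le n\}$, an open set. By (F5) the restrictions of $\widehat K$ to $A$ are dense in $\mathrm{Hom}(A,\mathbb T)$, and those lying in $U_\delta$ are exactly the restrictions of elements of $B_\delta$. So every $\varphi\in U_\delta$ is a limit of such restrictions, and $\varphi(z)\in\mathbb T_+$ because $\mathbb T_+$ is closed. If $\varphi\in U_{\delta/3}$, then $\varphi,2\varphi,3\varphi\in U_\delta$, so (F4) gives $\|\varphi(z)\|\le\frac1{12}$.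

*Third, finitely many values determine $z$.* By compactness cover $\mathrm{Hom}(A,\mathbb T)$ by finitely many sets $\varphi_q+U_{\delta/3}$. Suppose $z,z'\in B_\delta^\triangleleft$ satisfy $\|\varphi_q(z-z')\|<\frac1{12}$ for all $q$. Any $\varphi\in\mathrm{Hom}(A,\mathbb T)$ is $\varphi_q+\omega$ for some $q$ and some $\omega\in U_{\delta/3}$, so
$$\|\varphi(z-z')\|\le\|\varphi_q(z-z')\|+\|\omega(z)\|+\|\omega(z')\|<\tfrac1{12}+\tfrac1{12}+\tfrac1{12}=\tfrac14.$$
Hence $\{\varphi(z-z'):\varphi\in\mathrm{Hom}(A,\mathbb T)\}$ is a subgroup of $\mathbb T$ contained in $\mathbb T_+$. By (F1) it is trivial, and as $\mathrm{Hom}(A,\mathbb T)$ separates the points of $A$, $z=z'$. Now cut $\mathbb T$ into finitely many arcs of length less than $\frac1{12}$. By the pigeonhole principle the finitely many values $\varphi_q(z)$ fall into one of finitely many patterns of arcs, and each pattern occurs for at most one $z$. So $B_\delta^\triangleleft$ is finite. $\square$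

## Good tuples and the extension proposition

**Step 2: the induction hypothesis.** Its purpose is to record what must be carried along, as the example with $\mathbb Z/12$ showed. Let $K$ be compact metrizable.

**Good tuples.** A finite tuple $(x_1,\dots,x_n)$ in $K$ is good if $\mathrm{ord}\,x_i\ge4$ for all $i$ and, with $E=\{0,\pm x_1,\dots,\pm x_n\}$:

- (Q1) $E$ is quasi-convex in $K$;
- (Q2) for each $i$ there is $\chi\in E^\triangleright$ with $\|\chi(x_i)\|>\frac18$ and with $\|\chi(x_k)\|<\frac14$ for every $k$ such that $x_k$ has infinite order.

The strict inequality in (Q2) leaves room for small perturbations of $\chi$ at elements of infinite order; at torsion elements the perturbations we use will vanish exactly, so no room is needed.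

*Examples.* The empty tuple is good: if $z$ is in the hull of $\{0\}$, then $\{\chi(z):\chi\in\widehat K\}$ is a subgroup contained in $\mathbb T_+$, hence trivial, and $z=0$. The tuple $(x_1,x_2,x_3)$ in $\mathbb Z/12\times(\mathbb Z/7)^{\mathbb N}$ above satisfies (Q1) but is not good, since $\|\chi(x_1)\|\le\frac1{12}$ for all $\chi\in E^\triangleright$.

**Proposition A.** Let $(x_1,\dots,x_n)$ be good and let $(g_j)$ be a null sequence in $K$ with $\mathrm{ord}\,g_j\ge4$ for all $j$. Then $(x_1,\dots,x_n,g_j)$ is good for all but finitely many $j$.

The proof takes Steps 3 to 8. In each indirect argument we assume failure for infinitely many $j$ and renumber those $j$ by $\mathbb N$; the hypotheses on $(g_j)$ persist.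

**Step 3: the limit group and its relations.** The purpose is to build a closed subgroup of $\mathbb T^2$ that encodes the relations between $g_j$ and a second null sequence. Let $(g_j)$ be as in Proposition A, $(w_j)$ any null sequence in $K$, and $\mathcal U$ a non-principal ultrafilter on $\mathbb N$. Put
$$\mathcal N=\{(\eta_j)\in\widehat K^{\mathbb N}:\lim_{\mathcal U}\eta_j(x_i)=0,\ i\le n\},\qquad H'=\Big\{\lim_{\mathcal U}\big(\eta_j(g_j),\eta_j(w_j)\big):(\eta_j)\in\mathcal N\Big\}.$$
$\mathcal N$ is a group and $H'$ is a homomorphic image of it, so $H'$ is a subgroup of $\mathbb T^2$. Put also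
$$R=\{(k,l)\in\mathbb Z^2: kg_j+lw_j=0\text{ for }\mathcal U\text{-most }j\}.$$
The annihilator of a subset of $\mathbb T^2$ is the set of $(k,l)\in\mathbb Z^2$ with $ku+lv=0$ for all $(u,v)$ in it. We claim:
$$R\ \text{ is the annihilator of } H' \text{ in } \mathbb Z^2. \tag{1}$$

If $(k,l)\in R$, then $ku+lv=\lim_{\mathcal U}\eta_j(kg_j+lw_j)=0$, so $R$ annihilates $H'$. Conversely let $(k,l)\notin R$ and $z_j=kg_j+lw_j$, so that $z_j\to0$ and $V=\{j:z_j\ne0\}\in\mathcal U$. By Lemma 2 each set $B_{1/m}^\triangleleft\setminus\{0\}$ is finite, so it misses a neighborhood of $0$. Hence there are $j_1<j_2<\cdots$ with $z_j\notin B_{1/m}^\triangleleft\setminus\{0\}$ for all $j\ge j_m$. For $j\in V$ with $j_m\le j<j_{m+1}$ we have $z_j\neq0$, so $z_j\notin B_{1/m}^\triangleleft$, and we may choose $\eta_j\in B_{1/m}$ with $\eta_j(z_j)\notin\mathbb T_+$. For all other $j$ put $\eta_j=0$. Then $\eta_j(x_i)\to0$ for each $i$, so $(\eta_j)\in\mathcal N$. The set of $j\in V$ with $j\ge j_1$ belongs to $\mathcal U$. So the point $(u,v)\in H'$ given by $(\eta_j)$ satisfies $\|ku+lv\|=\lim_{\mathcal U}\|\eta_j(z_j)\|\ge\frac14$, and $(k,l)$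 does not annihilate $H'$. This proves (1).

Let $H=\overline{H'}$. By continuity, $H$ also has annihilator $R$.

**Step 4: the first coordinates.** The purpose is to determine which limit values $\eta_j(g_j)$ can take. Let $p$ be the first projection. By (1), the annihilator of $p(H')$ in $\mathbb Z$ is
$$\{k:(k,0)\in R\}=\{k:kg_j=0\text{ for }\mathcal U\text{-most }j\}=o\mathbb Z\quad\text{for some } o\ge0.$$
Since $kg_j\ne0$ for $k=1,2,3$ and all $j$, either $o=0$ or $o\ge4$.

- If $o=0$, then $p(H')$ is dense in $\mathbb T$, because a proper closed subgroup of $\mathbb T$ is some $C_d$ and is annihilated by $d\ne0$. As $H$ is compact, $p(H)$ is closed, so $p(H)=\mathbb T$.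
- If $o\ge4$, then $p(H')\subseteq C_o$, so $p(H')=C_d$ with $d\mid o$. Its annihilator $d\mathbb Z$ equals $o\mathbb Z$, so $p(H')=C_o$. Since $p(H)\subseteq\overline{p(H')}$, also $p(H)=C_o$.

In the second case $og_j=0$ for $\mathcal U$-most $j$, so for those $j$ all characters take values in the finite set $C_o$ at $g_j$. Hence:
$$\text{if } o\ge4,\ (\chi_j)\in\widehat K^{\mathbb N}\text{ and }\lim_{\mathcal U}\chi_j(g_j)=u,\text{ then }\chi_j(g_j)=u\text{ for }\mathcal U\text{-most }j. \tag{2}$$
In the same way, if $x_k$ is torsion, of order $q$ say, then all values at $x_k$ lie in $C_q$, and so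
$$\text{if } x_k\text{ is torsion and }(\eta_j)\in\mathcal N,\text{ then }\eta_j(x_k)=0\text{ for }\mathcal U\text{-most }j. \tag{3}$$

**Step 5: (Q2) holds for large $j$.** The purpose is to settle the easier of the two conditions. Put $E_j'=E\cup\{\pm g_j\}$. For $i\le n$ take the $\chi$ from (Q2) for the tuple $(x_1,\dots,x_n)$. Since $\chi(g_j)\to0$, for all large $j$ we have $\|\chi(g_j)\|<\frac14$, so $\chi\in E_j'^\triangleright$ and $\chi$ still works for $x_i$ in $(x_1,\dots,x_n,g_j)$.

Now suppose (Q2) fails for the new element $g_j$ for infinitely many $j$; pass to these $j$ and use Steps 3 and 4 with $w_j=0$. If $o=0$, then by density of $p(H')$ we can choose $(\eta_j)\in\mathcal N$ such that $u=\lim_{\mathcal U}\eta_j(g_j)$ satisfies $\frac18<\|u\|<\frac14$. If $o\ge4$, choose $(\eta_j)\in\mathcal N$ with $u=u_o$. Then for $\mathcal U$-most $j$ the element $g_j$ is torsion and $\eta_j(g_j)=u_o\in(\frac18,\frac14]$, by (2) and (F3). In both cases $\lim_{\mathcal U}\eta_j(x_k)=0$ for all $k\le n$. So for $\mathcal U$-most $j$ we have $\eta_j\in E_j'^\triangleright$, $\|\eta_j(g_j)\|>\frac18$, $\|\eta_j(x_k)\|<\frac14$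 for all $k\le n$, and $\|\eta_j(g_j)\|<\frac14$ unless $g_j$ is torsion. This is (Q2) for $g_j$, a contradiction.

**Step 6: unwanted points accumulate at $E$.** From here on we prove (Q1) for large $j$. The purpose of this step is to write an unwanted point as an element of $E$ plus something small. Suppose $E_j'$ is not quasi-convex for infinitely many $j$. Pass to these $j$ and choose $y_j\in E_j'^{\triangleright\triangleleft}\setminus E_j'$. As $K$ is compact metrizable, we may pass to a subsequence with $y_j\to s\in K$. If $\chi\in E^\triangleright$, then $\chi(g_j)\to0$, so $\chi\in E_j'^\triangleright$ and $\chi(y_j)\in\mathbb T_+$ for all large $j$. Hence $\chi(s)\in\mathbb T_+$. Thus $s\in E^{\triangleright\triangleleft}=E$ by (Q1). Put $w_j=y_j-s\to0$ and apply Steps 3 and 4 to $(g_j)$ and $(w_j)$.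

**Step 7: the limit group is the graph of multiplication by $0$ or $\pm1$.** This is the substitute for "each coordinate of $y$ is $0$ or $\pm1$" in the model. Its first part is the constraint
$$\text{for }(u,v)\in H:\quad\text{if } \|u\|<\tfrac14,\text{ or if } o\ge4\text{ and }\|u\|\le\tfrac14,\text{ then }\|v\|\le\tfrac14. \tag{4}$$
First let $(u,v)\in H'$ be given by $(\eta_j)\in\mathcal N$. For $\mathcal U$-most $j$ the values $\eta_j(x_i)$, $i\le n$, are in $\mathbb T_+$, as they tend to $0$. The value $\eta_j(g_j)$ is in $\mathbb T_+$ because it tends to $u$ in the interior of $\mathbb T_+$, or, if $o\ge4$, because it equals $u\in\mathbb T_+$ by (2). So $\eta_j\in E_j'^\triangleright$ and $\eta_j(y_j)\in\mathbb T_+$ for $\mathcal U$-most $j$. As $s\in E$, $\lim_{\mathcal U}\eta_j(s)=0$, and $\eta_j(y_j)=\eta_j(s)+\eta_j(w_j)$ has $\mathcal U$-limit $v$. Hence $\|v\|\le\frac14$. A general $(u,v)\in H$ is a limit of points $(u',v')\in H'$. If $\|u\|<\frac14$, then $\|u'\|<\frac14$ once $u'$ is close to $u$; if $o\ge4$, the first coordinates lie in the discrete set $C_o$, so $u'=u$ once $u'$ is close to $u$. In either case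 $\|v'\|\le\frac14$, and in the limit $\|v\|\le\frac14$. This proves (4).

By (4) with $u=0$, the fiber $\{v:(0,v)\in H\}$ is a subgroup of $\mathbb T$ contained in $\mathbb T_+$, hence trivial by (F1). So $p|_H$ is an injective continuous homomorphism on a compact group, thus a topological isomorphism onto $p(H)$. Therefore $H$ is the graph of a continuous homomorphism $p(H)\to\mathbb T$. As $p(H)$ is $\mathbb T$ or $C_o$, this homomorphism is multiplication by an integer:
$$H=\{(u,lu):u\in p(H)\}\quad\text{for some } l\in\mathbb Z.$$

- If $o\ge4$, then (4) says that $\|u\|\le\frac14$ implies $\|lu\|\le\frac14$ for $u\in C_o$. By (F2), $l\equiv0,\pm1\pmod o$, so we may take $l\in\{0,\pm1\}$.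
- If $o=0$, then (4) says that $\|u\|<\frac14$ implies $\|lu\|\le\frac14$ for $u\in\mathbb T$. If $|l|\ge3$, then $u=\frac1{2|l|}\le\frac16$ has $\|lu\|=\frac12$, impossible. If $|l|=2$, then $u=\frac15$ has $\|lu\|=\frac25$, impossible. So $l\in\{0,\pm1\}$.

Now (1) pays off. Since $(l,-1)$ annihilates $H$, it lies in $R$, that is, $w_j=lg_j$ for $\mathcal U$-most $j$. A statement about limits of characters has become an exact equation in $K$. If $l=0$, then $y_j=s\in E$ for $\mathcal U$-most $j$, contradicting $y_j\notin E_j'$. So $l=\pm1$ and $y_j=s\pm g_j$ with a fixed sign. Since $y_j\ne\pm g_j$, we have $s\ne0$, so $s=\pm x_i$ for some $i$. (If $n=0$, we already have a contradiction.) All sets involved are symmetric, so replacing all $y_j$ by $-y_j$ if necessary we get, for $\mathcal U$-most $j$,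
$$y_j=x_i+\sigma g_j,\qquad\sigma\in\{1,-1\}\text{ fixed}. \tag{5}$$

**Step 8: the sums $x_i+\sigma g_j$ are expelled.** This is the substitute for "two coordinates together exceed $\frac14$", and here (Q2) is used. Let $\chi$ be as in (Q2) for $x_i$. Replacing $\chi$ by $-\chi$ if necessary, we may assume $\chi(x_i)=\alpha$ with $\alpha\in(\frac18,\frac14]$. Choose $(\eta_j)\in\mathcal N$ such that $u=\lim_{\mathcal U}\eta_j(g_j)$ satisfies $\sigma u\in(\frac18,\frac14)$ if $o=0$, and $\sigma u=u_o$ if $o\ge4$. This is possible by Step 4.

*The character $\chi+\eta_j$ lies in $E_j'^\triangleright$ for $\mathcal U$-most $j$.* We check the generators of $E_j'$.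

- At a torsion $x_k$ it equals $\chi(x_k)\in\mathbb T_+$ for $\mathcal U$-most $j$, by (3).
- At an $x_k$ of infinite order it has $\mathcal U$-limit $\chi(x_k)$, and $\|\chi(x_k)\|<\frac14$ by (Q2).
- At $g_j$ it has $\mathcal U$-limit $u$, because $\chi(g_j)\to0$. If $o=0$, then $u$ is interior to $\mathbb T_+$. If $o\ge4$, the value equals $u\in\mathbb T_+$ for $\mathcal U$-most $j$, by (2) applied to $\chi_j=\chi+\eta_j$.

But by (5), $(\chi+\eta_j)(y_j)$ has $\mathcal U$-limit $\alpha+\sigma u\in(\frac14,\frac12]$. So $(\chi+\eta_j)(y_j)\notin\mathbb T_+$ for $\mathcal U$-most $j$, contradicting $y_j\in E_j'^{\triangleright\triangleleft}$. Hence (Q1) holds for large $j$, and Proposition A is proved. $\square$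

## From finite quasi-convex sets in a compact group to sequences in $G$

Let $G$ and $(g_j)$ be as in Theorem 1. Three difficulties remain: $G$ need not be compact; the polar of an infinite set is smaller than the polars of its finite parts, so its hull may grow; and the hull in $G$ is computed with all characters of $G$, possibly uncountably many.

**Step 9: a compact metrizable model.** The purpose is to place the sequence in a group where Proposition A applies. Let $D=\widehat G$. The group $\langle g_j:j\in\mathbb N\rangle$ is countable and $G$ is MAP, so choosing one character for each non-zero element and generating a group gives a countable subgroup $D_0\le D$ that separates the points of $\langle g_j:j\in\mathbb N\rangle$. Let $K=\mathrm{Hom}(D_0,\mathbb T)$ with the pointwise topology. It is compact, and metrizable because $D_0$ is countable. By Pontryagin duality $\widehat K=D_0$, acting by evaluation. Let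
$$\rho\colon G\to K,\qquad\rho(g)(\psi)=\psi(g).$$
This homomorphism is continuous, since each coordinate $\psi$ is continuous, and it is injective on $\langle g_j:j\in\mathbb N\rangle$. Hence $\mathrm{ord}\,\rho(g_j)\ge4$ and $\rho(g_j)\to0$ in $K$. We write $g_j$ also for $\rho(g_j)$ and identify $\langle g_j:j\in\mathbb N\rangle$ algebraically with its image. Let $W_1\supseteq W_2\supseteq\cdots$ be an open base at $0$ in $K$.

**Step 10: the construction.** The purpose is to choose $x_1,x_2,\dots$ so that finitely many characters certify each stage, and so that all later terms are too small to disturb those characters. We choose inductively a subsequence $x_1,x_2,\dots$ of $(g_j)$ such that $(x_i)_{i\in I}$ is good for every $I\subseteq\{1,\dots,n\}$. Given $x_1,\dots,x_n$ with $n\ge0$, put $E_I=\{0\}\cup\{\pm x_i:i\in I\}$.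

- *Certificates $F_I^{(n)}$ (if $n\ge1$).* For $I\subseteq\{1,\dots,n\}$ the set $E_I$ is quasi-convex in $K$, so $\bigcap_{\chi\in E_I^\triangleright}\{\chi\}^\triangleleft=E_I\subseteq E_I+W_n$. The sets $\{\chi\}^\triangleleft$ are closed and $E_I+W_n$ is open. By compactness there is a finite $F_I^{(n)}\subseteq E_I^\triangleright\subseteq D_0$ with $(F_I^{(n)})^\triangleleft\subseteq E_I+W_n$.
- *Nets $\Phi_n$ (if $n\ge1$).* Let $A_n=\langle x_1,\dots,x_n\rangle$. As $D_0$ separates its points, the restrictions of $D_0$ to $A_n$ are dense in $\mathrm{Hom}(A_n,\mathbb T)$ by (F5). So the open sets $\{\varphi:\|\varphi(x_i)-\psi(x_i)\|<\frac1n,\ i\le n\}$, $\psi\in D_0$, cover this compact group, and there is a finite $\Phi_n\subseteq D_0$ such that each $\varphi\in\mathrm{Hom}(A_n,\mathbb T)$ admits $\psi\in\Phi_n$ with $\|\varphi(x_i)-\psi(x_i)\|<\frac1n$ for all $i\le n$.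
- *The next term.* Let $x_{n+1}=g_j$ with $j$ larger than all indices used before and so large that $((x_i)_{i\in I},g_j)$ is good for all of the finitely many $I\subseteq\{1,\dots,n\}$ (Proposition A), and that $\|\psi(g_j)\|<\frac1{n+4}$ for all $\psi$ in the finite set $\bigcup_{1\le m\le n}\big(\Phi_m\cup\bigcup_{I\subseteq\{1,\dots,m\}}F_I^{(m)}\big)$.

The induction starts with the empty tuple, which is good. From the last choice, with $k=n+1$,
$$\|\psi(x_k)\|<\tfrac1{k+3}\quad\text{whenever }\psi\in\Phi_m\cup\bigcup_{I\subseteq\{1,\dots,m\}}F_I^{(m)}\text{ and }k>m. \tag{6}$$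
Fix $J\subseteq\{1,2,\dots\}$ and write $S=S_J$.

**Step 11: $\rho(S)$ is quasi-convex in $K$.** The purpose is to pass from the finite sets $E_I$ to the infinite set. Let $y\in\rho(S)^{\triangleright\triangleleft}$, computed in $K$; let $n\ge1$ and $I=J\cap\{1,\dots,n\}$. Each $\psi\in F_I^{(n)}$ lies in $E_I^\triangleright$, and $\|\psi(x_k)\|<\frac1{k+3}<\frac14$ for $k>n$ by (6). So $\psi\in\rho(S)^\triangleright$. Hence
$$y\in(F_I^{(n)})^\triangleleft\subseteq E_I+W_n\subseteq\rho(S)+W_n\quad\text{for every } n\ge1,$$
and $y\in\overline{\rho(S)}$. The set $\rho(S)$ is finite or consists of null sequences together with their limit, so it is compact, hence closed. Thus $y\in\rho(S)$.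

**Step 12: $S$ is quasi-convex in $G$.** The purpose is to exclude that the hull in $G$ extends in the direction of $\ker\rho$, which the characters in $D_0$ do not see. Let $y\in S^{\triangleright\triangleleft}$, computed in $G$. If $\psi\in D_0=\widehat K$ lies in $\rho(S)^\triangleright$, then $\psi\in S^\triangleright$, so $\psi(y)\in\mathbb T_+$, that is, the character $\psi$ of $K$ maps $\rho(y)$ into $\mathbb T_+$. Thus $\rho(y)\in\rho(S)^{\triangleright\triangleleft}=\rho(S)$ by Step 11, and
$$y=s+l\quad\text{with } s\in S\text{ and }\psi(l)=0\text{ for all }\psi\in D_0.$$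

Suppose $l\neq0$. As $G$ is MAP, some $\chi\in D$ has $\chi(l)\ne0$. By (F1) some multiple of $\chi(l)$ lies outside $\mathbb T_+$, so replacing $\chi$ by a multiple we may assume $\kappa:=\|\chi(l)\|-\frac14>0$. The character $\chi$ expels $l$, but it may be large on $S$. We correct it by an element of $D_0$, which does not change its value at $l$. Choose $\varepsilon>0$ with $2\varepsilon<\min(\kappa,\frac14)$, and an integer $N\ge1/\varepsilon$ with $\|\chi(x_k)\|<\varepsilon$ for all $k>N$. This is possible because $x_k\to0$ in $G$. Applying the property of $\Phi_N$ to $\varphi=\chi|_{A_N}$, choose $\psi\in\Phi_N$ with $\|\chi(x_i)-\psi(x_i)\|<\frac1N\le\varepsilon$ for $i\le N$. For $k>N$, (6) gives $\|\psi(x_k)\|<\frac1{k+3}<\frac1N\le\varepsilon$. Hence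
$$\|(\chi-\psi)(x_k)\|\le2\varepsilon<\tfrac14\quad\text{for all } k\ge1,$$
so $\chi-\psi\in S^\triangleright$. But $\psi(l)=0$ gives
$$\|(\chi-\psi)(y)\|\ge\|\chi(l)\|-\|(\chi-\psi)(s)\|\ge\tfrac14+\kappa-2\varepsilon>\tfrac14,$$
contradicting $y\in S^{\triangleright\triangleleft}$. So $l=0$ and $y=s\in S$.

**Step 13: non-triviality.** The purpose is to see that infinite $J$ give infinite sets. Since $x_n\to0$, $x_n\ne0$ and $G$ is Hausdorff, each value is taken by only finitely many $x_n$. Hence $S_J$ is infinite whenever $J$ is infinite, and $(x_n)$ and each of its subsequences are non-trivial quasi-convex null sequences. This proves Theorem 1, and with it Theorem 2. $\square$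

## The classification for all abelian Hausdorff groups

**Proof of Theorem 3.** "If" is the contrapositive form of Theorem 2: a MAP group with neither $G[2]$ nor $G[3]$ sequentially open admits a non-trivial quasi-convex null sequence. "Only if": let $(x_n)$ be such a sequence. By Lemma 1, $G$ is MAP, and infinitely many $x_n$ lie outside $G[2]\cup G[3]$, while the limit $0$ lies in $G[2]\cap G[3]$. So neither $G[2]$ nor $G[3]$ is sequentially open. $\square$

**Proof of Theorem 4.** "If" is Theorem 1 applied to the subsequence of terms outside $G[2]\cup G[3]$. "Only if" is Lemma 1 applied to the quasi-convex subsequence, which is again a null sequence: infinitely many of its terms, hence infinitely many terms of the given sequence, lie outside $G[2]\cup G[3]$. $\square$
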